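\title{Projective orbits of finitely generated semigroups commuting with the Volterra operator}

\begin{abstract}
Let $V$ be the Volterra operator on $L^p[0,1]$, $1\le p<\infty$, over the real or the complex field. We show that no finite tuple of continuous linear operators commuting with $V$ is weakly supercyclic. The commutator with multiplication by the independent variable is a derivation on the commutant of $V$, and the logarithmic derivatives of the members of a finitely generated semigroup lie in a finite-dimensional space. This places every projective orbit in the zero set of a nonzero polynomial in finitely many continuous linear functionals. We also show that finite generation cannot be dropped and that the functionals must depend on the tuple.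
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb K$ is $\mathbb R$ or $\mathbb C$, $1\le p<\infty$, and $X=L^p[0,1]$ over $\mathbb K$. We write $L(X)$ for the algebra of continuous linear operators on $X$, $X^*$ for the dual space and $\mathbf 1$ for the constant function $1$. The Volterra operator and its commutant are
\[
Vf(t)=\int_0^t f(s)\,ds,\qquad \mathcal A=\{T\in L(X): TV=VT\}.
\]

Let $(T_1,\dots,T_n)$, $n\in\mathbb N$, be a tuple of pairwise commuting continuous linear operators on a topological vector space $Y$, and let $\mathcal F$ be the semigroup that it generates, that is, the set of products $T_1^{m_1}\cdots T_n^{m_n}$. The \emph{projective orbit} of $x\in Y$ is $\{zTx: z\in\mathbb K,\ T\in\mathcal F\}$, the union of the lines through the points of the orbit. The tuple is \emph{supercyclic} if some $x$ has a dense projective orbit. If $Y$ is a Banach space, the tuple is \emph{weakly supercyclic} if some $x$ has a projective orbit that is dense in the weak topology. Whether the empty product $I$ is counted as a member of $\mathcal F$ does not matter here: our negative results are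 proved with $I$ included, and our positive results need no empty product. The following question comes from \cite{Shkarin}.

\begin{quote}
\emph{Let $1<p<\infty$. Does there exist a weakly supercyclic tuple of continuous linear operators on $L^p[0,1]$, each of which commutes with $V$?}
\end{quote}

Recall that the weakly open sets of $X$ are the unions of sets $\varphi^{-1}(U)$, where $\varphi=(\varphi_1,\dots,\varphi_N)$ with $\varphi_i\in X^*$ and $U\subseteq\mathbb K^N$ is open. Passing to a basis of the span of the $\varphi_i$, we may take them linearly independent, and then $\varphi:X\to\mathbb K^N$ is onto. So a set $S\subseteq X$ is weakly dense if and only if $\varphi(S)$ is dense in $\mathbb K^N$ for every such $\varphi$.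

There are reasons to expect a positive answer. The commutant is large: $V^k\mathbf 1=t^k/k!$, so $\{T\mathbf 1:T\in\mathcal A\}$ contains all polynomials and is dense in norm. Weak density is much weaker than norm density: the set $\{f:\|f\|\ge1\}$ is weakly dense, because each nonempty $\varphi^{-1}(U)$ contains a translate of the infinite-dimensional space $\ker\varphi$. And a tuple has more room than a single operator: the numbers $k-m\sqrt2$ with integers $k,m\ge0$ are dense in $\mathbb R$, so the semigroup generated by $e^{B}$ and $e^{-\sqrt2B}$ is dense in the one-parameter group $\{e^{\tau B}:\tau\in\mathbb R\}$. On the other side stands a count of parameters. If $T_j=e^{B_j}$, the projective orbit lies in the family $ze^{\tau_1B_1+\dots+\tau_nB_n}x$ with $n+1$ parameters, which should be too thin to fill $\mathbb K^N$ for large $N$. This count proves nothing by itself, since a thin set can be dense, as a line of irrational slope is on a torus. What is needed is a \emph{closed} condition that holds along the orbit. We find one, and the answer is negative, also for $p=1$.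

\begin{theorem}\label{thm:main}
Let $1\le p<\infty$ and $T_1,\dots,T_n\in\mathcal A$. Then no $x\in L^p[0,1]$ has a weakly dense projective orbit under the semigroup generated by $T_1,\dots,T_n$.
\end{theorem}

No commutation among the $T_j$ is assumed, because $\mathcal A$ is commutative (Lemma~\ref{lem:commutant}). The closed condition is algebraic. A \emph{polynomial of finite type} on $X$ is a function $f(\psi_1,\dots,\psi_r)$, where $f$ is a polynomial and $\psi_1,\dots,\psi_r\in X^*$; it is \emph{nonzero} if it does not vanish identically on $X$.

\begin{theorem}\label{thm:fg}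
Let $1\le p<\infty$, let $\mathcal F$ be the semigroup generated by $T_1,\dots,T_n\in\mathcal A$ and let $L\subset X$ be a finite-dimensional subspace. Then $\bigcup_{T\in\mathcal F}T(L)$ lies in the zero set of a nonzero polynomial of finite type, so it is weakly nowhere dense. In particular, every projective orbit, and every finite union of projective orbits, is weakly nowhere dense.
\end{theorem}

Theorem~\ref{thm:main} follows at once, since a nowhere dense set is not dense. Theorem~\ref{thm:fg} is deduced from Theorem~\ref{thm:general}, which also covers families with continuous parameters. The reasons for expecting a positive answer are not wholly misleading, as the last result shows.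

\begin{theorem}\label{thm:sharp}
Let $1\le p<\infty$.
\begin{enumerate}
\item There is a countable commuting family in $\mathcal A$ generating a semigroup for which the vector $\mathbf 1$ has a norm-dense orbit.
\item For any linearly independent $\varphi_1,\dots,\varphi_N\in X^*$ there is a finite tuple in $\mathcal A$, generating a semigroup $\mathcal F$, such that $\{(\varphi_i(zT\mathbf 1))_{i=1}^N: z\in\mathbb K,\ T\in\mathcal F\}$ is dense in $\mathbb K^N$.
\end{enumerate}
\end{theorem}

So no fixed finite set of functionals detects non-density for all finite tuples simultaneously.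

\section{A quadratic relation for the powers of $V$}\label{sec:example}

Take $n=1$, $T_1=V$ and $x=\mathbf 1$. The projective orbit consists of the functions $g=zt^m$, $m\ge0$. They span a dense subspace, so no nonzero functional vanishes on them. Let $M\in L(X)$ be multiplication by the variable, $Mf(t)=tf(t)$. For $g=zt^m$,
\begin{equation}\label{eq:euler}
Mg=(m+1)Vg .
\end{equation}
The exponent $m$ enters only as a scalar, so it can be eliminated: \emph{for every $g$ in the projective orbit, $Mg$ and $Vg$ are linearly dependent}. To see this condition in the weak topology, apply the functionals $\varphi_1(f)=\int_0^1f\,dt$ and $\varphi_2(f)=\int_0^1tf\,dt$. With the moments $\mu_k=\int_0^1t^kg(t)\,dt$, Fubini's theorem gives $\varphi_1(Vg)=\mu_0-\mu_1$ and $\varphi_2(Vg)=(\mu_0-\mu_2)/2$, so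
\[
2\det\begin{pmatrix}\varphi_1(Mg)&\varphi_1(Vg)\\ \varphi_2(Mg)&\varphi_2(Vg)\end{pmatrix}
=2\det\begin{pmatrix}\mu_1&\mu_0-\mu_1\\ \mu_2&(\mu_0-\mu_2)/2\end{pmatrix}
=\mu_0\mu_1+\mu_1\mu_2-2\mu_0\mu_2 .
\]
Call this quadratic $F(g)$. It vanishes on the projective orbit; for $g=t^m$ this is the identity $1/\mu_0+1/\mu_2=2/\mu_1$ with $\mu_k=1/(m+k+1)$. It is weakly continuous. For $g=1+t$ we have $(\mu_0,\mu_1,\mu_2)=(3/2,\,5/6,\,7/12)$ and $F(g)=-1/72$. Hence the projective orbit is not weakly dense.

The source of \eqref{eq:euler} is the identity $MV^m-V^mM=mV^{m+1}$, proved in Lemma~\ref{lem:derivation}: apply it to $\mathbf 1$ and use $M\mathbf 1=V\mathbf 1$. The commutator with $M$ behaves like a derivative, and the ``logarithmic derivative'' of $T=V^m$ is $mV$, which stays on a fixed line. In general the logarithmic derivative of $T_1^{m_1}\cdots T_n^{m_n}$ should be $\sum_jm_j\,d(T_j)/T_j$, where $d(T)=MT-TM$, and this stays in a space of dimension at most $n$. Three difficulties arise.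
\begin{itemize}
\item The $T_j$ need not be invertible ($V$ is not). We multiply through by $P=T_1\cdots T_n$, which loses nothing if the $T_j$ are injective; the other generators are treated separately.
\item For $g=Tx$ we have $Mg=TMx+d(T)x$, and the term $TMx$ is a function of $g$ when $x=\mathbf 1$ only because $M\mathbf 1=V\mathbf 1$. In general it becomes a function of $g$ after convolution with $x$.
\item We must produce a vector, like $1+t$ above, at which the linear dependence fails.
\end{itemize}

\section{The commutant of $V$ and its derivation}\label{sec:commutant}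

For $f\in L^1[0,1]$ and $g\in X$ let $(f*g)(t)=\int_0^tf(t-s)g(s)\,ds$. Convolution is bilinear, commutative and associative, and Young's inequality gives $\|f*g\|_p\le\|f\|_1\|g\|_p$; for $f\in X$ this is at most $\|f\|_p\|g\|_p$. Since $Vg=\mathbf 1*g$, convolution with any $f\in L^1[0,1]$ is an element of $\mathcal A$. The set $\mathcal A$ is a norm-closed subalgebra of $L(X)$. So $e^B=\sum_kB^k/k!$ belongs to $\mathcal A$ for $B\in\mathcal A$; recall that $e^{B+B'}=e^Be^{B'}$ if $BB'=B'B$, and that $e^B$ is therefore invertible.

\begin{lemma}\label{lem:V}
\begin{enumerate}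
\item[(a)] $\|V^k\|\le1/k!$ for all $k\ge0$.
\item[(b)] The map $q\mapsto q(V)\mathbf 1$ sends $\mathbb K[z]$ onto the space of polynomial functions on $[0,1]$, and $q(V)\mathbf 1$ has the value $q(0)$ at $0$. The polynomials vanishing at $0$ are dense in $X$, and so is $VX$.
\item[(c)] If $q\in\mathbb K[z]\setminus\{0\}$, then $q(V)$ is injective; if $q(0)\ne0$, then $q(V)$ is invertible.
\end{enumerate}
\end{lemma}

\begin{proof}
By induction $V^k\mathbf 1=t^k/k!$, so $V^{k+1}g=V^k\mathbf 1*g=(t^k/k!)*g$, and $\|t^k/k!\|_1=1/(k+1)!$. This gives (a) and the first sentence of (b). Polynomials are dense in $X$ because $p<\infty$. If $u$ is a polynomial, then $u-u(0)(1-t)^k$ vanishes at $0$ and tends to $u$, since $\|(1-t)^k\|_p^p=1/(kp+1)$. A polynomial vanishing at $0$ is $V$ applied to its derivative. This proves (b). For (c), write $q(z)=cz^r(1+z\rho(z))$ with $c\ne0$ and $\rho\in\mathbb K[z]$. By (a), $\|(V\rho(V))^k\|\le\|\rho(V)\|^k/k!$, so the Neumann series $\sum_k(-V\rho(V))^k$ converges and inverts $I+V\rho(V)$. Finally, $V$ is injective, because $f$ is almost everywhere the derivative of $Vf$.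
\end{proof}

The next lemma says that elements of $\mathcal A$ behave like convolution operators: they can be moved from one factor of a convolution to the other.

\begin{lemma}\label{lem:commutant}
\begin{enumerate}
\item[(a)] If $T\in\mathcal A$ and $f,g\in X$, then $T(f*g)=f*Tg=Tf*g$. In particular $f*T\mathbf 1=TVf$.
\item[(b)] $\mathcal A$ is commutative.
\item[(c)] If $T\in\mathcal A$ is not injective, there is $\psi\in X^*\setminus\{0\}$ with $T(X)\subseteq\ker\psi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $f=q(V)\mathbf 1$, associativity gives $f*h=q(V)Vh$ for all $h\in X$, so $T(f*g)=q(V)VTg=f*Tg$. Both sides are continuous in $f$, so by Lemma~\ref{lem:V}(b) the identity holds for all $f\in X$. Exchanging $f$ and $g$ gives $T(f*g)=T(g*f)=g*Tf$. Taking $g=\mathbf 1$ gives $f*T\mathbf 1=T(f*\mathbf 1)=TVf$.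

(b) For $T,S\in\mathcal A$ and $g\in X$, part (a) gives $TS(\mathbf 1*g)=T(\mathbf 1*Sg)=T\mathbf 1*Sg=S(T\mathbf 1*g)=ST(\mathbf 1*g)$. So $TS=ST$ on the dense subspace $VX$.

(c) Let $Tf=0$ with $f\ne0$. Then $f*Tg=Tf*g=0$ for all $g$, so $T(X)$ lies in the closed subspace $Y=\{h\in X:f*h=0\}$. This subspace is proper, because $f*\mathbf 1=Vf\ne0$. The Hahn--Banach theorem gives $\psi\ne0$ vanishing on $Y$.
\end{proof}

Writing $t=(t-s)+s$ under the integral, we see that $M$ is a derivation for convolution:
\begin{equation}\label{eq:Mder}
M(f*g)=(Mf)*g+f*Mg\qquad(f\in L^1[0,1],\ g\in X).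
\end{equation}
Thus, if $T$ is convolution with $f$, then $MT-TM$ is convolution with $Mf$. The same commutator preserves all of $\mathcal A$.

\begin{lemma}\label{lem:derivation}
The map $d(T)=MT-TM$ sends $\mathcal A$ into $\mathcal A$, is linear with $\|d(T)\|\le2\|T\|$, and satisfies $d(TS)=d(T)S+Td(S)$. Moreover, for $Q\in\mathbb K[z]$ and $B\in\mathcal A$,
\[
d(Q(V))=V^2Q'(V),\qquad d(e^B)=d(B)e^B .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:Mder} with $f=\mathbf 1$, $d(V)$ is convolution with $t$, that is, $d(V)=V^2$. The norm bound holds because $\|M\|\le1$, and the product rule $MTS-TSM=(MT-TM)S+T(MS-SM)$ holds for all $T,S\in L(X)$. Apply it to both sides of $TV=VT$: we get $d(T)V+TV^2=V^2T+Vd(T)$, and $TV^2=V^2T$, so $d(T)\in\mathcal A$. Since $\mathcal A$ is commutative, $d(B^k)=kB^{k-1}d(B)$. For $B=V$ this is $d(V^k)=kV^{k+1}$, which gives the first formula by linearity. The second follows by applying the continuous map $d$ to the exponential series term by term.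
\end{proof}

So on polynomials in $z=V$ the derivation $d$ is $z^2\,d/dz$. To detect $d(T)$ from the pair $x$, $Tx$ we imitate the identity $y(\tau y)'-y'(\tau y)=\tau'y^2$ for functions, with $*$ as the product and $M$ as the derivative. For $y,g\in X$ put
\[
\omega(y,g)=y*Mg-(My)*g .
\]
This analog of the Wronskian is bilinear, and $\omega(y,\cdot)\in L(X)$ for each $y$. We need its value in two situations: on an orbit of $y$, and at the vectors $e^{Q(V)}\mathbf 1$. The latter will be the test vectors. They suit the purpose because $e^{Q(V)}$ is invertible, so that it can be canceled, and because its logarithmic derivative $V^2Q'(V)$ runs through an infinite-dimensional linear space.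

\begin{lemma}\label{lem:wronskian}
Let $y,w\in X$.
\begin{enumerate}
\item[(a)] If $T\in\mathcal A$, then $\omega(y,Ty)=d(T)(y*y)$.
\item[(b)] If $Q\in\mathbb K[z]$ and $g=e^{Q(V)}\mathbf 1$, then
\[
\omega(y,g)=Ve^{Q(V)}\big[V^2Q'(V)y+Vy-My\big],\qquad w*g=Ve^{Q(V)}w .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $MTy=TMy+d(T)y$. By Lemma~\ref{lem:commutant}(a), $y*TMy=Ty*My$ and $y*d(T)y=d(T)(y*y)$. The first term cancels against $(My)*(Ty)$.

(b) Since $M\mathbf 1=V\mathbf 1$, Lemma~\ref{lem:derivation} gives
\[
Mg=e^{Q(V)}M\mathbf 1+d(e^{Q(V)})\mathbf 1=e^{Q(V)}\big(V+V^2Q'(V)\big)\mathbf 1 .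
\]
Now apply $f*B\mathbf 1=BVf$ to the convolutions $y*Mg$, $(My)*g$ and $w*g$.
\end{proof}

\section{Polynomials of finite type and a dimension count}\label{sec:tools}

The first lemma turns linear dependence into a weakly closed condition, as the determinant did in Section~\ref{sec:example}.

\begin{lemma}\label{lem:poly}
\begin{enumerate}
\item[(a)] The zero set of a nonzero polynomial of finite type $F$ is weakly closed and has empty weak interior. If $F$ is not constant, there is a continuous linear surjection $X\to\mathbb K^N$ that maps this zero set into a proper algebraic subset of $\mathbb K^N$. A product of nonzero polynomials of finite type is nonzero.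
\item[(b)] Let $\Phi_1,\dots,\Phi_k\in L(X)$, and suppose that $\Phi_1g_0,\dots,\Phi_kg_0$ are linearly independent for some $g_0\in X$. Then there are $\varphi_1,\dots,\varphi_k\in X^*$ such that $D(g)=\det(\varphi_i(\Phi_jg))_{i,j=1}^k$ is a nonzero polynomial of finite type. It has degree $k$ in the $k^2$ functionals $\varphi_i\circ\Phi_j$, and it vanishes at every $g$ for which $\Phi_1g,\dots,\Phi_kg$ are linearly dependent.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $F$ is weakly continuous, so its zero set is weakly closed. Suppose that $F=0$ on a weakly open set containing $u$. For $v\in X$ the one-variable polynomial $\tau\mapsto F(u+\tau v)$ vanishes near $0$, hence identically, and $\tau=1$ gives $F(u+v)=0$. So $F\equiv0$, a contradiction. Next, rewrite $F$ in terms of a basis $\varphi_1,\dots,\varphi_N$ of the span of the functionals that occur in it: $F=f\circ\varphi$, where $\varphi:X\to\mathbb K^N$ is onto and $f$ is a polynomial that does not vanish identically on $\mathbb K^N$. Then $\varphi$ maps $\{F=0\}$ into $\{f=0\}$. Finally, the zero set of a product is a finite union of nowhere dense sets, which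 is nowhere dense and so is not $X$.

(b) By the Hahn--Banach theorem there are $\varphi_i\in X^*$ with $\varphi_i(\Phi_jg_0)=\delta_{ij}$, so $D(g_0)=1$. A linear relation among the $\Phi_jg$ is a linear relation among the columns of the matrix.
\end{proof}

The second lemma will select the test vector.

\begin{lemma}\label{lem:count}
Let $L\ne\{0\}$ and $W'$ be finite-dimensional subspaces of $X$, and let $\beta:\mathbb K[z]\times L\to X$ be bilinear with $\beta(R,y)\ne0$ whenever $R\ne0$ and $y\ne0$. Then there is $R\in\mathbb K[z]$ such that $\beta(R,y)\notin W'$ for all $y\in L\setminus\{0\}$.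
\end{lemma}

If $L=\mathbb Ky$, which is the only case needed for Theorem~\ref{thm:main}, this is immediate: $R\mapsto\beta(R,y)$ is an injective linear map on an infinite-dimensional space, so its range is not contained in $W'$. In general, call $R$ \emph{bad} if $\beta(R,y)\in W'$ for some $y\ne0$. Each $y$ contributes a subspace of bad polynomials of dimension at most $\dim W'$, but there are now infinitely many such subspaces, and we must show that they do not cover $\mathbb K[z]$. A bad $R$ is determined by the pair $(y,\beta(R,y))\in L\times W'$, so the bad polynomials depend on boundedly many parameters. The proof makes this precise with a Lipschitz estimate.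

\begin{proof}
Let $\kappa=\dim_{\mathbb R}\mathbb K$, let $N>\dim L+\dim W'$, and let $Z$ be the space of polynomials of degree less than $N$, with any norm. We show that the bad polynomials in $Z$ form a Lebesgue null set. The continuous function $\|\beta(R,y)\|$ is positive on the product of the unit spheres of $Z$ and $L$, which is compact. So there are $\delta,K>0$ with
\[
\delta\|R\|\|y\|\le\|\beta(R,y)\|\le K\|R\|\|y\|\qquad(R\in Z,\ y\in L).
\]
For $k\in\mathbb N$ let $S_k$ be the set of $(y,v)\in L\times W'$ such that $\|y\|=1$ and $v=\beta(R,y)$ for some $R\in Z$ with $\|R\|\le k$. This $R=\rho(y,v)$ is unique by the lower bound, and, after $y$ is normalized, every bad $R\in Z$ with $\|R\|\le k$ lies in $\rho(S_k)$. Let $(y,v),(y',v')\in S_k$, $R=\rho(y,v)$ and $R'=\rho(y',v')$. Then $\beta(R-R',y)=v-v'-\beta(R',y-y')$, so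
\[
\|R-R'\|\le\delta^{-1}\big(\|v-v'\|+Kk\|y-y'\|\big).
\]
Thus $\rho$ is Lipschitz on $S_k$. The set $S_k$ is bounded (since $\|v\|\le Kk$) in a real space of dimension $a=\kappa(\dim L+\dim W')$, so for $0<\varepsilon<1$ it is a union of at most $c_1\varepsilon^{-a}$ sets of diameter at most $\varepsilon$. Their images have diameter at most $c_2\varepsilon$ in $Z$, whose real dimension is $b=\kappa N>a$. So $\rho(S_k)$ has outer measure at most $c_3\varepsilon^{b-a}$, with $c_3$ independent of $\varepsilon$, and is null. The union over $k$ is null, hence not all of $Z$.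
\end{proof}

\section{Operators with logarithmic derivative in a finite-dimensional space}\label{sec:general}

The equation $P\,d(T)=CT$ says, with denominators cleared, that the logarithmic derivative of $T$ is $C/P$. The central result bounds the orbits of all $T$ for which $C$ lies in a fixed finite-dimensional space.

\begin{theorem}\label{thm:general}
Let $1\le p<\infty$, let $P\in\mathcal A$ be injective, let $E\subset\mathcal A$ and $L\subset X$ be finite-dimensional subspaces, and let
\[
\mathcal G=\{T\in\mathcal A:\ P\,d(T)=CT\text{ for some }C\in E\}.
\]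
Then $\bigcup_{T\in\mathcal G}T(L)$ lies in the zero set of a nonzero polynomial of finite type. In particular it is weakly nowhere dense, and its image under a suitable continuous linear surjection $X\to\mathbb K^N$ lies in a proper algebraic subset of $\mathbb K^N$.
\end{theorem}

\begin{proof}
If $L=\{0\}$, any nonzero functional will do. Let $m=\dim L\ge1$, let $y_1,\dots,y_m$ be a basis of $L$, and let $w_1,\dots,w_s$ be a basis of the finite-dimensional space $W=\operatorname{span}\{Cy:C\in E,\ y\in L\}$ (possibly $s=0$). Define operators in $L(X)$ by
\[
\Phi_ig=P\,\omega(y_i,g)\quad(1\le i\le m),\qquad \Phi_{m+l}\,g=w_l*g\quad(1\le l\le s).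
\]
Since $\omega$ and $*$ are bilinear and the $y_i$, $w_l$ are bases, $\Phi_1g,\dots,\Phi_{m+s}g$ are linearly dependent if and only if
\begin{equation}\label{eq:relation}
P\,\omega(y,g)=w*g\quad\text{for some }(y,w)\in L\times W,\ (y,w)\ne(0,0).
\end{equation}

\emph{The relation holds on the orbits.} Let $g=Ty$ with $y\in L$, $T\in\mathcal G$ and $Pd(T)=CT$, $C\in E$. If $y=0$, then $g=0$ and \eqref{eq:relation} holds with the pair $(y_1,0)$. If $y\ne0$, Lemmas~\ref{lem:wronskian}(a) and \ref{lem:commutant}(a) give
\[
P\,\omega(y,g)=P\,d(T)(y*y)=CT(y*y)=C(y*Ty)=(Cy)*g,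
\]
which is \eqref{eq:relation} with $w=Cy$. The operator $T$ has disappeared: it survives only through $g$ and through the vector $Cy$ in the fixed space $W$.

\emph{The relation fails at a test vector.} Let $Q\in\mathbb K[z]$, $R=Q'$ and $g=e^{Q(V)}\mathbf 1$, and suppose that \eqref{eq:relation} holds with a pair $(y,w)$. By Lemma~\ref{lem:wronskian}(b) and commutativity,
\[
Ve^{Q(V)}\big[P\big(V^2R(V)y+Vy-My\big)-w\big]=0 .
\]
The operator $Ve^{Q(V)}$ is injective, so the bracket vanishes. If $y=0$, then $w=0$, which is excluded. Hence $y\ne0$ and
\begin{equation}\label{eq:bad}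
V^2R(V)Py=w+PMy-PVy\in W':=W+PM(L)+PV(L).
\end{equation}
The space $W'$ is finite-dimensional and does not depend on $Q$. Put $\beta(R,y)=V^2R(V)Py$. If $y\ne0$, then $Py\ne0$ because $P$ is injective, and if also $R\ne0$, then $\beta(R,y)\ne0$ by Lemma~\ref{lem:V}(c). Lemma~\ref{lem:count} gives $R_0$ such that \eqref{eq:bad} fails for $R=R_0$ and all $y\in L\setminus\{0\}$. Choose $Q_0$ with $Q_0'=R_0$. Then \eqref{eq:relation} fails at $g_0=e^{Q_0(V)}\mathbf 1$, so $\Phi_1g_0,\dots,\Phi_{m+s}g_0$ are linearly independent.

By Lemma~\ref{lem:poly}(b) there is a nonzero determinant $D$ of degree $m+s$ that vanishes on $\bigcup_{T\in\mathcal G}T(L)$. It is not constant, as $D(0)=0$, so the last assertions follow from Lemma~\ref{lem:poly}(a).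
\end{proof}

\begin{remark}\label{rem:hyp}
Each hypothesis on $P$, $E$, $L$ is needed. If $P=0$, then $\mathcal G=\mathcal A$, and $\{T\mathbf 1:T\in\mathcal A\}$ is dense. If $P=I$ and $E=\mathcal A$, then $\mathcal G$ contains every invertible $T\in\mathcal A$, with $C=d(T)T^{-1}$, and the vectors $q(V)\mathbf 1$ with $q(0)\ne0$ are dense. If $L=X$, take $T=I$. In the proof, injectivity of $P$ and the finite dimension of $W'$ are the hypotheses of Lemma~\ref{lem:count}. The condition $p<\infty$ enters through the density of polynomials in Lemma~\ref{lem:V}(b), on which Lemma~\ref{lem:commutant} rests.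
\end{remark}

The set $\mathcal G$ contains $I$, since $d(I)=0$, and it is a multiplicative semigroup, since logarithmic derivatives add: if $Pd(T)=CT$ and $Pd(S)=C'S$, then
\begin{equation}\label{eq:add}
P\,d(TS)=P\,d(T)S+TP\,d(S)=(C+C')TS .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:fg}]
Let $J$ be the set of $j$ such that $T_j$ is not injective. For $j\notin J$ put
\[
C_j=\Big(\prod_{i\notin J,\ i\ne j}T_i\Big)d(T_j)\in\mathcal A,
\]
let $E$ be the span of these $C_j$, and let $P=\prod_{i\notin J}T_i$, an injective operator; if every $T_j$ fails to be injective, then $P=I$ and $E=\{0\}$. By commutativity $Pd(T_j)=C_jT_j$ for $j\notin J$, so $T_j\in\mathcal G$. By \eqref{eq:add}, every product $T=\prod_{j\notin J}T_j^{m_j}$ lies in $\mathcal G$, with $Pd(T)=\big(\sum_jm_jC_j\big)T$. Let $D$ be the polynomial given by Theorem~\ref{thm:general}. Every other $T\in\mathcal F$ has the form $T_jS$ with $j\in J$, again by commutativity, so $T(L)\subseteq\ker\psi_j$, where $\psi_j\ne0$ is the functional of Lemma~\ref{lem:commutant}(c) for $T_j$. Hence $D\prod_{j\in J}\psi_j$ vanishes on $\bigcup_{T\in\mathcal F}T(L)$;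 it is nonzero and its zero set is weakly nowhere dense by Lemma~\ref{lem:poly}(a). For $L=\mathbb Kx$ the union is the projective orbit of $x$, and a finite union of nowhere dense sets is nowhere dense.
\end{proof}

The proof bounds the size of the polynomial in terms of $n$ alone.

\begin{corollary}\label{cor:quant}
If $T_1,\dots,T_n\in\mathcal A$ are injective and $x\in X$, the projective orbit of $x$ lies in the zero set of a nonzero determinant of degree at most $n+1$ in at most $(n+1)^2$ functionals.
\end{corollary}

\begin{proof}
For $x=0$ take one nonzero functional. For $x\ne0$ and $L=\mathbb Kx$ we have $m=1$ and $W=\operatorname{span}\{C_1x,\dots,C_nx\}$, so $s\le n$, and $D$ has degree $m+s$ in $(m+s)^2$ functionals.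
\end{proof}

For $T_1=V$ and $x=\mathbf 1$ the construction gives $P=V$, $C_1=V^2$, $\Phi_1g=V^2(Mg-Vg)$ and $\Phi_2g=V^3g$. Since $V^2$ is injective, this is the dependence of $Mg$ and $Vg$ found in Section~\ref{sec:example}.

\begin{remark}\label{rem:families}
Theorem~\ref{thm:general} also covers families with continuous parameters. For $\alpha>0$ let $V^\alpha\in\mathcal A$ be convolution with $t^{\alpha-1}/\Gamma(\alpha)$. By \eqref{eq:Mder}, $d(V^\alpha)$ is convolution with $t^\alpha/\Gamma(\alpha)=\alpha\,t^\alpha/\Gamma(\alpha+1)$, so $d(V^\alpha)=\alpha V^{\alpha+1}$; and $V^{\alpha+1}=VV^\alpha$, because $V$ sends $t^{\alpha-1}/\Gamma(\alpha)$ to $t^\alpha/\Gamma(\alpha+1)$. Also $d(e^{\tau B})=\tau\,d(B)e^{\tau B}$. So for $B_1,\dots,B_r\in\mathcal A$, $P=I$ and $E=\operatorname{span}\{V,d(B_1),\dots,d(B_r)\}$, the semigroup $\mathcal G$ contains all operators $V^\alpha e^{\tau_1B_1+\dots+\tau_rB_r}$ with $\alpha>0$ and $\tau_j\in\mathbb K$.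
\end{remark}

\section{Dense images in finite dimensions}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. For part (1), take all $q(V)$ where $q$ has coefficients in $\mathbb Q$, or in $\mathbb Q+i\mathbb Q$ if $\mathbb K=\mathbb C$. This countable family is commuting and closed under products, and since $V^k\mathbf 1=t^k/k!$, the vectors $q(V)\mathbf 1$ are the polynomials with such coefficients, which are dense in $X$.

For part (2) the plan is to find an $N$-parameter group $\{e^{B(a)}\}$ in $\mathcal A$ whose orbit has an image with interior points in $\mathbb K^N$, and then to approximate the group by a finitely generated semigroup. If $0$ is an interior point, scalar multiples fill all of $\mathbb K^N$; so we first move $\mathbf 1$ into the kernel of the functionals. The approximation rests on the following fact.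

\begin{lemma}\label{lem:kronecker}
For each $D\in\mathbb N$ there are $a^{(0)},\dots,a^{(D)}\in\mathbb R^D$ such that the set $\Lambda$ of sums $\sum_jm_ja^{(j)}$ with integers $m_j\ge0$ is dense in $\mathbb R^D$.
\end{lemma}

\begin{proof}
Let $\alpha=(\alpha_1,\dots,\alpha_D)$ have positive entries with $1,\alpha_1,\dots,\alpha_D$ linearly independent over $\mathbb Q$, for instance $\alpha_i=\theta^i$ with $\theta>0$ transcendental. Kronecker's theorem states that the points $m\alpha$, $m\ge0$, are dense in $\mathbb R^D/\mathbb Z^D$; every tail of this sequence is a translate of it and is dense too. So for $v\in\mathbb R^D$ and $\varepsilon>0$ there are arbitrarily large $m_0$ such that $v+m_0\alpha$ is within $\varepsilon$ of some $k\in\mathbb Z^D$. For large $m_0$ the entries of $k$ are nonnegative, and $k-m_0\alpha$ is within $\varepsilon$ of $v$. Take $a^{(0)}=-\alpha$ and let $a^{(1)},\dots,a^{(D)}$ be the standard basis.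
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(2)]
The map $\varphi=(\varphi_1,\dots,\varphi_N):X\to\mathbb K^N$ is continuous and onto, so it sends a dense subspace of $X$ to a dense subspace of $\mathbb K^N$, that is, onto $\mathbb K^N$. We use this twice.

First, the polynomials vanishing at $0$ are dense, so by Lemma~\ref{lem:V}(b) there is $q_0\in\mathbb K[z]$ with $q_0(0)=0$ and $\varphi(q_0(V)\mathbf 1)=-\varphi(\mathbf 1)$. Put $A=I+q_0(V)$. Then $\varphi(A\mathbf 1)=0$, and $A$ is invertible by Lemma~\ref{lem:V}(c). Second, $\{Aq(V)\mathbf 1:q\in\mathbb K[z]\}$ is the image of a dense subspace under the invertible operator $A$, hence is dense. So there are $q_1,\dots,q_N\in\mathbb K[z]$ such that the vectors $\varphi(Aq_i(V)\mathbf 1)$ form a basis of $\mathbb K^N$.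

For $a\in\mathbb K^N$ put $B(a)=\sum_ia_iq_i(V)$ and $G(a)=\varphi(Ae^{B(a)}\mathbf 1)\in\mathbb K^N$. Since
\[
e^{B(a+h)}-e^{B(a)}-e^{B(a)}B(h)=e^{B(a)}\big(e^{B(h)}-I-B(h)\big)=O(|h|^2),
\]
the map $G$ is differentiable with $G'(a)h=\varphi(Ae^{B(a)}B(h)\mathbf 1)$, which is continuous in $a$. We have $G(0)=0$, and $G'(0)h=\sum_ih_i\,\varphi(Aq_i(V)\mathbf 1)$ is invertible. By the inverse function theorem in $\mathbb K^N\cong\mathbb R^D$, where $D=N\dim_{\mathbb R}\mathbb K$, the range of $G$ contains a neighborhood of $0$. Hence the continuous map $(z,a)\mapsto zG(a)$ sends $\mathbb K\times\mathbb K^N$ onto $\mathbb K^N$.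

Let $a^{(0)},\dots,a^{(D)}\in\mathbb K^N$ and $\Lambda$ be as in Lemma~\ref{lem:kronecker}, put $T_j=e^{B(a^{(j)})}\in\mathcal A$, and let $\mathcal F$ be generated by $A,T_0,\dots,T_D$. For $a=\sum_jm_ja^{(j)}\in\Lambda$ the operator $T=AT_0^{m_0}\cdots T_D^{m_D}=Ae^{B(a)}$ is in $\mathcal F$, and $\varphi(zT\mathbf 1)=zG(a)$. The image of the dense set $\mathbb K\times\Lambda$ under a continuous surjection is dense.
\end{proof}

The tuple just constructed consists of $N\dim_{\mathbb R}\mathbb K+2$ invertible operators. Together with Corollary~\ref{cor:quant} this describes the balance between generators and functionals: for $n$ injective generators and a given vector, some $(n+1)^2$ functionals reveal that the projective orbit is not weakly dense, while for $N$ given independent functionals some tuple of size $N\dim_{\mathbb R}\mathbb K+2$ has a projective orbit that these functionals cannot tell from a weakly dense set.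

\begin{thebibliography}{1}
\bibitem{Shkarin} Stanislav Shkarin, \emph{On orbits of truncated convolution operators}, arXiv:1008.3484 (2010).
\end{thebibliography}
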